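\title{Persistence and uniform test elements for the extended plus closure in mixed characteristic}

\begin{abstract}
We prove that the extended plus closure is persistent for every ring homomorphism between complete local domains of mixed characteristic $p$. The obstacle is that the multiplier in the definition of the closure may lie in the kernel. We remove it by showing that for every prime $P$ of height at most one with $p\notin P$ there is one element outside $P$ that serves as a multiplier for all modules. The proof passes to a Galois cover of a power series ring and compares two copies of the cover by means of the Galois idempotents, whose denominators are controlled by an extension lemma for perfectoid rings.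
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime. Complete local rings are Noetherian, and a complete local domain has \emph{mixed characteristic $p$} if its fraction field has characteristic $0$ and its residue field has characteristic $p$. For such a ring $R$, let $R^+$ be its absolute integral closure, the integral closure of $R$ in an algebraic closure of its fraction field. For $0\ne c\in R^+$ and $\varepsilon=a/b\in\mathbb{Q}^+$ with $a,b$ positive integers, $c^\varepsilon$ denotes an element of $R^+$ whose $b$-th power is $c^a$. Two choices differ by a root of unity, which is a unit of $R^+$, so no condition below depends on the choice. For finitely generated $R$-modules $N\subseteq M$ and $n\in\mathbb{N}$ we put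
\[
\langle N,p^n\rangle=\operatorname{Im}\bigl(R^+\otimes_RN\to R^+\otimes_RM\bigr)+p^n\bigl(R^+\otimes_RM\bigr)\subseteq R^+\otimes_RM .
\]
If $M=R$ and $N=I$ is an ideal, then $\langle I,p^n\rangle=(I,p^n)R^+$.

\begin{definition}\label{def:epf}
An element $u\in M$ lies in the \emph{extended plus closure} $N^{\mathsf{epf}}_M$ if there is a nonzero $c\in R$ such that $c^\varepsilon\otimes u\in\langle N,p^n\rangle$ for every $n\in\mathbb{N}$ and every $\varepsilon\in\mathbb{Q}^+$. We call such a $c$ a \emph{witness} for $u$.
\end{definition}

This closure was introduced by Heitmann. It relaxes the condition ``$u$ lies in $N$ after base change to $R^+$'' in two ways: the condition is asked only modulo each $p^n$, and only up to a multiplier $c^\varepsilon$ whose order tends to zero with $\varepsilon$.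

\begin{example}\label{ex:dim1}
Let $\dim R=1$. Then $R$ is finite over a complete discrete valuation ring, so $R^+$ is the ring of a valuation $v$ with values in $\mathbb{Q}$. Let $I\ne0$ be an ideal of $R$ and let $v(I)$ be the least value of a generator. For large $n$ the ideal $(I,p^n)R^+$ consists of the elements of value at least $v(I)$, and $\varepsilon v(c)+v(u)\ge v(I)$ holds for all $\varepsilon$ exactly when $v(u)\ge v(I)$. So $I^{\mathsf{epf}}_R=IR^+\cap R$, and every nonzero $c$ is a witness for every element of the closure. The closure can be larger than $I$: in $R=\mathbb{Z}_p\oplus\mathbb{Z}_p\,p^{3/2}$ the element $p^{3/2}$ lies in $pR^+$ but not in $pR$.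
\end{example}

A closure operation is useful for comparing rings only if it is compatible with change of rings. The following question is posed in \cite{Jiang}. Let $R\to S$ be a local homomorphism of complete local domains, both of mixed characteristic $p$, and let $N\subseteq M$ be finitely generated $R$-modules. Is it always true that
\begin{equation}\label{eq:persistence}
\operatorname{Im}\bigl(S\otimes_RN^{\mathsf{epf}}_M\to S\otimes_RM\bigr)\subseteq\bigl(\operatorname{Im}(S\otimes_RN\to S\otimes_RM)\bigr)^{\mathsf{epf}}_{S\otimes_RM}\,?
\end{equation}
This property is called \emph{persistence}. If $R\to S$ is injective, it extends to a map $R^+\to S^+$, and a witness in $R$ remains a witness in $S$. If $R\to S$ has a kernel, the witness may map to zero, and then the defining condition says nothing over $S$; think of the witness $x$ and the map $\mathbb{Z}_p[[x]]\to\mathbb{Z}_p$, $x\mapsto0$. So the question is whether all witnesses for some $u$ can be trapped in a prime ideal that does not contain $p$. Since the order of $c^\varepsilon$ tends to zero whatever $c$ is, one guesses, as in Example~\ref{ex:dim1}, that the closure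 depends little on the witness and that the answer is yes. This is what we prove. The homomorphism need not be local.

\begin{theorem}[Persistence]\label{thm:persistence}
Let $R\to S$ be any ring homomorphism between complete local domains of mixed characteristic $p$, and let $N\subseteq M$ be finitely generated $R$-modules. Then \eqref{eq:persistence} holds.
\end{theorem}

A chain of primes reduces this theorem to a surjection $R\to R/P$ with $P$ of height one. There we need a witness outside $P$, and in fact one element serves all modules.

\begin{theorem}[Uniform test elements]\label{thm:test}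
Let $R$ be a complete local domain of mixed characteristic $p$ and let $P$ be a prime of height at most $1$ with $p\notin P$. There is $c\in R\setminus P$, depending only on $R$ and $P$, such that for all finitely generated $R$-modules $N\subseteq M$ and all $u\in M$ the following are equivalent.
\begin{enumerate}
\item[(i)] $u\in N^{\mathsf{epf}}_M$.
\item[(ii)] $c^\varepsilon\otimes u\in\langle N,p^n\rangle$ for all $n$ and all $\varepsilon\in\mathbb{Q}^+$.
\item[(iii)] For every $n$ there is a nonzero $c_n\in R$ such that $c_n^\delta\otimes u\in\langle N,p^n\rangle$ for arbitrarily small $\delta\in\mathbb{Q}^+$.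
\end{enumerate}
\end{theorem}

The element $c$ comes from the branch locus of a Galois cover of a power series ring. A \emph{Cohen ring} is a complete discrete valuation ring with uniformizer $p$; its residue field has characteristic $p$.

\begin{theorem}\label{thm:galois}
Let $A=V[[y_2,\dots,y_d]]$ with $V$ a Cohen ring. Let $A\subseteq R$ be module-finite, with $R$ a normal domain and $\operatorname{Frac}R/\operatorname{Frac}A$ Galois. Let $g\in A\setminus pA$ be such that $A[\frac1{pg}]\to R[\frac1{pg}]$ is finite \'etale. Let $N\subseteq M$ be finitely generated $R$-modules, $u\in M$ and $n\ge1$. Suppose there is $0\ne c\in R$ such that $c^\delta\otimes u\in\langle N,p^n\rangle$ for arbitrarily small $\delta\in\mathbb{Q}^+$. Then $(pg)^\varepsilon\otimes u\in\langle N,p^n\rangle$ for all $\varepsilon\in\mathbb{Q}^+$.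
\end{theorem}

Section~\ref{sec:models} shows the mechanism for $R=A$ and for the cover $A[\sqrt{y_2}]$. It needs an algebra $\Theta$ that is flat over the base modulo powers of $p$ and receives a map from $A^+$, and a bound on the denominators of the Galois idempotents. The bound is the extension lemma of Section~\ref{sec:extension}. Sections~\ref{sec:tower} and~\ref{sec:Tprime} build $\Theta$ and a ring in which the lemma applies, and Section~\ref{sec:galois} proves Theorem~\ref{thm:galois}. Section~\ref{sec:final} moves the branch locus away from $P$ and deduces Theorems~\ref{thm:test} and~\ref{thm:persistence}.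

\section{Preliminaries}\label{sec:prelim}

Rings are commutative with $1$. An element is \emph{regular} on a module if multiplication by it is injective. We use without comment that for a faithfully flat map $B\to B'$ and a $B$-module $X$ the map $X\to B'\otimes_BX$ is injective, that a flat map is faithfully flat if and only if it is surjective on spectra, and that a filtered colimit of (faithfully) flat algebras is (faithfully) flat.

\subsection{Formal properties of the closure}

\begin{lemma}\label{lem:formal}
Let $R$ be a complete local domain of mixed characteristic $p$, let $N\subseteq M$ be finitely generated $R$-modules and let $u\in M$.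
\begin{enumerate}
\item[(a)] $\langle N,p^n\rangle$ is the kernel of $R^+\otimes_RM\to R^+\otimes_RM/(N+p^nM)$.
\item[(b)] If $c,s\in R^+$ are nonzero, $\delta'\ge\delta$ and $c^\delta\otimes u\in\langle N,p^n\rangle$, then $(cs)^{\delta'}\otimes u\in\langle N,p^n\rangle$.
\item[(c)] $N^{\mathsf{epf}}_M$ is a submodule of $M$.
\item[(d)] Let $\psi\colon R\to S$ be a homomorphism to a complete local domain of mixed characteristic $p$ that extends to a homomorphism $\psi^+\colon R^+\to S^+$, and let $N_S=\operatorname{Im}(S\otimes_RN\to S\otimes_RM)$. If $c$ is a witness for $u\in N^{\mathsf{epf}}_M$ and $\psi(c)\ne0$, then $\psi(c)$ is a witness for $1\otimes u\in(N_S)^{\mathsf{epf}}_{S\otimes_RM}$.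
\item[(e)] If $R\subseteq S\subseteq R^+$ with $S$ finite over $R$, then $S^+=R^+$, $S^+\otimes_S(S\otimes_RM)=R^+\otimes_RM$ and $\langle N_S,p^n\rangle=\langle N,p^n\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is right exactness of the tensor product. (b) holds because $(cs)^{\delta'}$ is a root of unity times $c^\delta c^{\delta'-\delta}s^{\delta'}$ (omit the middle factor if $\delta'=\delta$). For (c), if $c$ and $c'$ are witnesses for $u$ and $u'$, then by (b) $cc'$ is a witness for both, hence for every $ru+r'u'$. For (d), the map $\psi^+\otimes1\colon R^+\otimes_RM\to S^+\otimes_RM=S^+\otimes_S(S\otimes_RM)$ carries $\langle N,p^n\rangle$ into $\langle N_S,p^n\rangle$, and $\psi^+(c^{a/b})$ is an element whose $b$-th power is $\psi(c)^a$. In (e), $S$ is a complete local domain because a finite algebra over a complete local ring is a product of complete local rings, and the images of $S^+\otimes_SN_S$ and $R^+\otimes_RN$ are both the $R^+$-submodule generated by the elements $1\otimes w$ with $w\in N$.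
\end{proof}

\subsection{(F)-rings}

A \emph{root system} of an element $h$ of a ring is a sequence $h^{1/p^k}$, $k\ge0$, that starts with $h$ and in which each term is the $p$-th power of the next. It defines $h^a$ for all $a\in\mathbb{Z}[1/p]_{\ge0}$; when root systems are used, exponents lie in $\mathbb{Z}[1/p]$. A root system of $p$ in $H$ is the same as a ring map to $H$ from $\mathbb{Z}[p^{1/p^\infty}]=\varinjlim_j\mathbb{Z}[X_j]/(X_j^{p^j}-p)$, where $X_j\mapsto X_{j+1}^p$. Given one, $z\mapsto z^p$ defines a ring homomorphism $H/p^{1/p}\to H/p$, because it is additive modulo $p$ and kills $p^{1/p}$.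

\begin{definition}\label{def:F}
An \emph{(F)-ring} is a $p$-torsion-free ring $H$ with a root system of $p$ such that the $p$-power map $H/p^{1/p}\to H/p$ is bijective. It is \emph{complete} if it is $p$-adically complete and separated.
\end{definition}

This condition takes the place of ``perfect'' in mixed characteristic. The basic example is $T=R^+$ with any root system of $p$: every element of $T$ has a $p$-th root, and if $z^p\in pT$, then $z/p^{1/p}$ is integral over $T$ and so lies in $T$. We write $\widehat H=\varprojlim_nH/p^n$.

\begin{lemma}\label{lem:completion}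
Let $H\to H'$ be a ring map with $H$ $p$-torsion-free and $H'/p^n$ flat over $H/p^n$ for all $n$. Then $\widehat{H'}$ is $p$-torsion-free and $p$-adically complete, and $\widehat{H'}/p^n=H'/p^n$. If moreover $H$ has a root system of $p$ and the $p$-power map $H'/p^{1/p}\to H'/p$ is bijective, then $\widehat{H'}$ is a complete (F)-ring. In particular, the completion of an (F)-ring is a complete (F)-ring.
\end{lemma}

\begin{proof}
Completeness and $\widehat{H'}/p^n=H'/p^n$ hold for the completion of any ring along a finitely generated ideal. Multiplication by $p$ is an injection $H/p^{n-1}\to H/p^n$ of $H/p^n$-modules; tensoring with $H'/p^n$ shows that $p\colon H'/p^{n-1}\to H'/p^n$ is injective. If $x=(x_n)\in\widehat{H'}$ and $px=0$, then $px_n=0$ in $H'/p^n$, so $x_{n-1}=0$ for all $n$. Finally $\widehat{H'}/p^{1/p}=H'/p^{1/p}$, as both are the same quotient of $H'/p$.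
\end{proof}

\subsection{Complete flatness and perfectoid rings}\label{sub:perfectoid}

Let $J$ be a finitely generated ideal of a ring $B$. A $B$-algebra $B'$ is \emph{$J$-completely flat} if $\operatorname{Tor}^B_i(B',X)=0$ for all $i>0$ and all $B$-modules $X$ killed by a power of $J$, and \emph{$J$-completely faithfully flat} if moreover $B'/JB'$ is faithfully flat over $B/J$. We need two consequences.
\begin{enumerate}
\item[(C1)] Let $J'$ be a finitely generated ideal with the same radical as $J$. If $B'$ is $J$-completely faithfully flat, then it is $J'$-completely faithfully flat; in particular $B'/J'B'$ is faithfully flat over $B/J'$. Indeed, $J$ and $J'$ contain powers of each other, so the Tor condition is the same for both. It makes $B'\otimes_B-$ exact on $B/J'$-modules, which is flatness of $B'/J'B'$ over $B/J'$, and the map of spectra is the same for $J$ and $J'$.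
\item[(C2)] If $B$ is $p$-torsion-free, then $B'$ is $p$-completely faithfully flat if and only if $B'$ is $p$-torsion-free and $B'/p$ is faithfully flat over $B/p$. Indeed, $\operatorname{Tor}^B_1(B',B/p)$ is the $p$-torsion of $B'$. When it vanishes, $\operatorname{Tor}^B_i(B',X)=\operatorname{Tor}^{B/p}_i(B'/p,X)$ for $X$ killed by $p$, and a module killed by $p^n$ is an iterated extension of such $X$.
\end{enumerate}
Perfectoid rings are $p$-adically complete rings that we use only through the two facts below and, in Section~\ref{sec:Tprime}, through their prisms.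
\begin{enumerate}
\item[(P1)] A $p$-torsion-free, $p$-adically complete ring $H$ containing a $p$-th root $p^{1/p}$ of $p$ is perfectoid if and only if the $p$-power map $H/p^{1/p}\to H/p$ is bijective. This is a consequence of \cite[Lemma 3.10]{BMS}.
\item[(P2)] (Andr\'e's flatness lemma, \cite[Theorem 7.14]{BS}.) Every perfectoid ring $H$ admits a $p$-completely faithfully flat map $H\to Q$ with $Q$ perfectoid and absolutely integrally closed, that is, every monic polynomial over $Q$ has a root in $Q$.
\end{enumerate}
By (P1), among $p$-torsion-free rings with a root system of $p$, the perfectoid rings are the complete (F)-rings.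

\subsection*{Notation for Sections~\ref{sec:models}--\ref{sec:galois}}
$V$ is a Cohen ring with residue field $k$, $A=V[[y_2,\dots,y_d]]$ has maximal ideal $\mathfrak m$, $C=A/p=k[[y_2,\dots,y_d]]$, $K=\operatorname{Frac}A$, $T=A^+$ and $\overline K=\operatorname{Frac}T$. We fix a root system of $p$ in $T$. Since $pA$ is prime and $\bigcap_sp^sA=0$, every nonzero element of $A$ is $p^sa$ with $a\in A\setminus pA$.

\section{The method in two small cases}\label{sec:models}

A multiplier of vanishing order can be canceled over a flat extension of a local ring, because a nonzero element of $A$ has finite $\mathfrak m$-adic order. The ring $T$ is not assumed flat over $A$, but Proposition~\ref{prop:theta} will give an $A$-algebra map $\lambda\colon T\to\Theta$ with $\Theta/p^n$ faithfully flat over $A/p^n$ for all $n$. The cancellation then takes the following form.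

\begin{lemma}\label{lem:cancel}
Let $(B,\mathfrak n)$ be a local $A$-algebra with $\mathfrak n^\nu\subseteq\mathfrak mB$ for some $\nu\ge1$. Let $\Theta$ be a $B$-algebra such that, for all $n$, $\Theta/p^n$ is flat over $B/p^n$ and faithfully flat over $A/p^n$, and let $\lambda\colon T\to\Theta$ be an $A$-algebra map. Let $X$ be a $B$-module killed by $p^n$, let $v\in X$ and $0\ne c\in A$. If $v\otimes\lambda(c^\delta)=0$ in $X\otimes_B\Theta$ for all $\delta\in\mathbb{Q}^+$, then $v=0$.
\end{lemma}

\begin{proof}
Let $J=\operatorname{Ann}_B(v)$, so $p^n\in J$. Tensoring the injection $B/J\to X$, $1\mapsto v$, of $B/p^n$-modules with the flat module $\Theta/p^n$ gives an injection $\Theta/J\Theta\to X\otimes_B\Theta$, $\theta\mapsto v\otimes\theta$. So $\lambda(c^\delta)\in J\Theta$ for all $\delta$. Suppose $v\ne0$; then $J\subseteq\mathfrak n$. Let $l\ge1$ and $\delta=1/(\nu l)$. Raising to the power $\nu l$ and using that $\lambda$ is $A$-linear, we find that the image of $c$ in $\Theta$ lies in $\mathfrak n^{\nu l}\Theta\subseteq\mathfrak m^l\Theta$. The map $A/\mathfrak m^l\to\Theta/\mathfrak m^l\Theta$ is a base change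 of the faithfully flat map $A/p^l\to\Theta/p^l$, so it is injective and $c\in\mathfrak m^l$. By Krull's intersection theorem $c\in\bigcap_l\mathfrak m^l=0$, a contradiction.
\end{proof}

The examples below use Proposition~\ref{prop:theta}, whose proof does not depend on this section.

\begin{example}[The trivial cover]\label{ex:regular}
Let $R=A$, let $X=M/(N+p^nM)$, and suppose $c^\delta\otimes u=0$ in $T\otimes_AX$ for all $\delta$. Applying $\lambda\otimes1$ and Lemma~\ref{lem:cancel} with $B=A$ gives $u\in N+p^nM$. As $\bigcap_n(N+p^nM)=N$ by Krull's theorem, $N^{\mathsf{epf}}_M=N$ over $A$.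
\end{example}

For $R\ne A$ this argument breaks down: the module is an $R$-module, and $\Theta$ is flat over $A$, not over $R$. We therefore use two copies of $R$, in $T\otimes\Theta$. The conclusion is wanted for the left copy $R\subseteq T$, and the multiplier can be canceled in the right factor. Away from the branch locus $R\otimes_AR$ splits into factors indexed by the Galois group, and on the factor of $\sigma$ the two copies agree up to $\sigma$. The price for using this splitting is the denominator of the idempotents.

\begin{example}[A quadratic cover]\label{ex:quadratic}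
Let $p$ be odd, $d\ge2$, $y=y_2$, and $R=A[\theta]$ with $\theta^2=y$. The cover is \'etale after inverting $g=y$. The elements
\[
e_\pm=\tfrac12\Bigl(1\pm\frac{\theta\otimes\theta}{y}\Bigr)\in(R\otimes_AR)[1/y]
\]
are idempotents with sum $1$, because $(\theta\otimes\theta)^2=y^2$. The $A$-basis $1$, $\theta\otimes1$, $1\otimes\theta$, $\theta\otimes\theta$ of $R\otimes_AR$ shows that $ae_\pm\in R\otimes_AR$ for $a\in A$ only when $y\mid a$. Over $A$ the denominator is a full power of $y$.

It shrinks when we enlarge the base. Let $q=p^k$, $z=y^{1/q}\in T$ and $A'=A[z]\cong V[[z,y_3,\dots,y_d]]$. Put $\theta'=\theta/z^{(q-1)/2}$. Then $\theta'^2=y/z^{q-1}=z$, so $\theta'\in T$, and $R'=A'[\theta']$ contains $R$. In $(R'\otimes_{A'}R')[1/y]$ we have $(\theta\otimes\theta)/y=z^{q-1}(\theta'\otimes\theta')/z^q=(\theta'\otimes\theta')/z$, hence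
\[
x_\pm:=ze_\pm=\tfrac12\bigl(z\pm\theta'\otimes\theta'\bigr)\in R'\otimes_{A'}R',\qquad x_++x_-=z .
\]
Let $\sigma_\pm$ be the $A'$-automorphism $\theta'\mapsto\pm\theta'$ of $R'$. From $(\theta'\otimes1)x_\pm=\frac12(z\theta'\otimes1\pm z\otimes\theta')=\pm(1\otimes\theta')x_\pm$ we get $(r\otimes1)x_\pm=(1\otimes\sigma_\pm r)x_\pm$ for all $r\in R'$, since the $r$ with this property form an $A'$-subalgebra.

Now let $I=(f_1,\dots,f_l)\ni p^n$ be an ideal of $R$, let $u\in R$ and $0\ne c\in A$, and suppose $c^\delta u\in IT$ for all $\delta$. Take $\lambda\colon T\to\Theta$ as above for the ring $A'$, and map $R'\otimes_{A'}R'$ to $T\otimes_{A'}\Theta$ by the inclusion and $\lambda$. Extend $\sigma_\pm$ to $\tilde\sigma_\pm\in\operatorname{Aut}_{A'}(T)$; then $\tilde\sigma_\pm(c^\delta)=\zeta_\pm c^\delta$ with $\zeta_\pm$ a root of unity. Write $c^\delta u=\sum_if_it_i$, apply $\lambda\tilde\sigma_\pm$, place the result in the right factor and multiply by $x_\pm$. This moves $u$ and the $f_i$ to the left factor: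
\[
\bigl(u\otimes\lambda(\zeta_\pm c^\delta)\bigr)x_\pm=\sum_i\bigl(f_i\otimes\lambda(\tilde\sigma_\pm t_i)\bigr)x_\pm .
\]
Dividing by the units $\lambda(\zeta_\pm)$ and adding the two equations gives $zu\otimes\lambda(c^\delta)=0$ in $T/IT\otimes_{A'}\Theta$. Lemma~\ref{lem:cancel} for the ring $A'$, with $B=A'$, yields $y^{1/q}u\in IT$. This holds for every $q$: the multiplier $c$ has been exchanged for $y$.
\end{example}

In general there is no formula for $p^\varepsilon g^\varepsilon e_\sigma$, and the cover may ramify along $p$. What remains true is that an idempotent is integral over any ring, and in a complete (F)-ring integral elements have small denominators.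

\section{An extension lemma}\label{sec:extension}

The model is characteristic $p$. If $H$ is a perfect ring, $h$ is regular and $\beta\in H[1/h]$ is integral over $H$, then $h^s\beta^i\in H$ for some $s$ and all $i$; taking $i=p^k$ and extracting $p^k$-th roots gives $h^{s/p^k}\beta\in H$. In an (F)-ring roots can be extracted when the denominators are powers of $p$.

\begin{lemma}\label{lem:rootclosed}
Let $H$ be an (F)-ring, $z\in H[1/p]$ and $k\ge0$. If $z^{p^k}\in H$, then $z\in H$.
\end{lemma}

\begin{proof}
By induction it suffices to treat $k=1$. Let $i\ge0$ be minimal with $p^{i/p}z\in H$. If $i\ge1$, then $(p^{i/p}z)^p=p^iz^p\in pH$, so $p^{i/p}z\in p^{1/p}H$ by injectivity of the $p$-power map, and $p^{(i-1)/p}z\in H$. This contradicts minimality.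
\end{proof}

For a denominator $h$ other than $p$ we enlarge $H$ to a ring $H_m$ in which $h$ divides $p^m$, so that powers of $p$ clear all denominators. To keep the (F)-property we adjoin all roots of $p^m/h$. The new elements become $p$-adically small as $m\to\infty$, and completeness brings us back to $H$.

\begin{proposition}\label{prop:extension}
Let $H$ be a complete (F)-ring and let $h\in H$ have a root system and be regular on $H/p$. Then $h$ is regular on $H$, and if $\beta\in H[\frac1{ph}]$ is integral over $H$, then $p^\varepsilon h^\varepsilon\beta\in H$ for all $\varepsilon\in\mathbb{Z}[1/p]_{>0}$.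
\end{proposition}

\begin{proof}
\emph{Regularity.} Each $h^a$ with $a\in\mathbb{Z}[1/p]_{\ge0}$ divides a power of $h$, so it is regular on $H/p$. For $0<b\le1$, multiplication by $p^{1-b}$ embeds $H/p^b$ into $H/p$, so $h^a$ is regular on $H/p^b$. For $b>1$ the module $H/p^b$ has a finite filtration with quotients of this kind, so $h^a$ is regular on $H/p^b$ for all $b\in\mathbb{Z}[1/p]_{>0}$. If $h^az=0$ in $H$, then $z\in\bigcap_ip^iH=0$. Thus $H\subseteq H[1/h]\subseteq H[\frac1{ph}]$, and
\begin{equation}\label{eq:intersection}
H\cap p^nH[1/h]=p^nH,
\end{equation}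
since $h^sz\in p^nH$ implies $z\in p^nH$.

\emph{The rings $H_m$.} Fix $m\ge1$. Put $Y_k=p^{m/p^k}h^{-1/p^k}\in H[1/h]$, so that $Y_{k+1}^p=Y_k$, and let $H_m=\bigcup_kH[Y_k]$. It is $p$-torsion-free as a subring of $H[1/h]$. With $a=h^{1/p^k}$ and $b=p^{m/p^k}$ we claim that $X\mapsto Y_k$ induces an isomorphism $H[X]/(aX-b)\cong H[Y_k]$. After inverting $a$ the left side becomes $H[1/a]=H[1/h]$, so it suffices to show that $a$ is regular on it. First, $b$ is regular on $H/a$: if $bz=aw$, then $w=bw'$ because $a$ is regular on $H/b$, and so $z=aw'$. Now let $aF=(aX-b)G$ in $H[X]$. Then $bG\in aH[X]$, so $G=aG'$ and $F=(aX-b)G'$. This proves the claim.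

Extend the isomorphism $H/p^{1/p}\to H/p$, $z\mapsto z^p$, to polynomial rings by $X\mapsto X$. It sends $h^{1/p^{k+1}}X-p^{m/p^{k+1}}$ to $h^{1/p^k}X-p^{m/p^k}$, so by the claim it induces an isomorphism
\[
\vartheta_k\colon H[Y_{k+1}]/p^{1/p}\xrightarrow{\ \sim\ }H[Y_k]/p,\qquad Y_{k+1}\mapsto Y_k .
\]
The $\vartheta_k$ are compatible, as $\vartheta_{k+1}(Y_{k+1})=\vartheta_{k+1}(Y_{k+2})^p=Y_{k+1}^p=Y_k$. The composite of $\vartheta_k$ with $H[Y_k]/p\to H[Y_{k+1}]/p$ is a ring map that agrees with the $p$-power map on $H$ and on $Y_{k+1}$, so it is the $p$-power map. In the colimit, the $p$-power map $H_m/p^{1/p}\to H_m/p$ is bijective, and $H_m$ is an (F)-ring.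

\emph{Bounding $\beta$ in $H_m$.} As $\beta$ is integral, $H[\beta]$ is a finite $H$-module, so there is $s$ with $p^sh^s\beta^i\in H$ for all $i\ge0$. Since $h^{-s}=p^{-ms}Y_0^s$, we get $p^{t}\beta^i\in H_m$ for $t=s+ms$ and all $i$. Thus $\beta\in H_m[1/p]$ and $(p^{t/p^k}\beta)^{p^k}=p^t\beta^{p^k}\in H_m$. By Lemma~\ref{lem:rootclosed}, $p^{t/p^k}\beta\in H_m$ for all $k$. Hence $p^\varepsilon\beta\in H_m$ for every $\varepsilon>0$ and every $m$.

\emph{Returning to $H$.} Let $\gamma=p^\varepsilon h^\varepsilon\beta$. Given $n$, choose $m$ with $m\varepsilon\ge n$ and write $p^\varepsilon\beta$ as a polynomial in some $Y_k$, that is, as a finite sum $\sum_az_ap^{ma}h^{-a}$ with $z_a\in H$ and $a\in\mathbb{Z}[1/p]_{\ge0}$. If $a\le\varepsilon$, then $h^\varepsilon p^{ma}h^{-a}\in H$. If $a>\varepsilon$, then $ma>n$ and this term lies in $p^nH[1/h]$. So $\gamma=w_n+p^nv_n$ with $w_n\in H$ and $v_n\in H[1/h]$. By \eqref{eq:intersection}, $w_{n+1}-w_n\in p^nH$, so the $w_n$ converge to some $w\in H$, and $\gamma-w=(\gamma-w_n)+(w_n-w)\in p^nH[1/h]$ for all $n$. Choose $s'$ with $h^{s'}(\gamma-w)\in H$. By \eqref{eq:intersection}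 this element lies in $\bigcap_np^nH=0$, so $\gamma=w\in H$.
\end{proof}

\begin{example}\label{ex:sharp}
The factor $h^\varepsilon$ cannot be dropped, even for idempotents. Let $O$ and $D$ be the $p$-adic completions of $\mathbb{Z}[p^{1/p^\infty}]$ and $\mathbb{Z}[p^{1/p^\infty}][x^{1/p^\infty}]$, and let $H=D\times_OD$ for the map $D\to O$ that kills all roots of $x$. This map is split, so $H/p^b=D/p^b\times_{O/p^b}D/p^b$; hence $H$ is a complete (F)-ring and $h=(x,x)$ is regular on $H/p$. For $\beta=(x,0)/h=(1,0)$ we have $h^\varepsilon\beta=(x^\varepsilon,0)\in H$, but $p^\varepsilon\beta\notin H$.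
\end{example}

\section{The tower $A_\infty$ and the algebra $\Theta$}\label{sec:tower}

We want to apply Proposition~\ref{prop:extension} in a tensor product of $T$ and $\Theta$. The product over $A$ will not do: if $y^{1/p}$ is a root of a variable in each factor, then $y^{1/p}\otimes1-1\otimes y^{1/p}$ has $p$-th power divisible by $p$, with no reason to be divisible by $p^{1/p}$. Over a base that is itself an (F)-ring, the $p$-power bijections of the two factors can be tensored. Lemma~\ref{lem:cancel}, on the other hand, needs a local base whose maximal ideal is nilpotent modulo $\mathfrak m$. So we build an (F)-ring $A_\infty$ as a union of such local rings $A_j$.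

\subsection{The tower}

A Cohen ring is $p$-adically formally smooth over $\mathbb{Z}_p$: every ring map $V\to B/p$ with $B$ $p$-adically complete lifts to $V\to B$. So the Frobenius of $k$ lifts to an endomorphism $\varphi$ of $V$. If $[k:k^p]<\infty$, we make a more precise choice. Let $t_1,\dots,t_r\in V$ lift a $p$-basis of $k$, so that the monomials in the $t_i$ with exponents in $[0,p)$ give a basis of $k$ over $k^p$. Then $\mathbb{Z}_p[t_1,\dots,t_r]\to V$ is $p$-adically formally \'etale, so the values of a lift on the $t_i$ can be prescribed, and we take $\varphi(t_i)=t_i^p$.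

Extend $\varphi$ to $A$ by $\sum a_\alpha y^\alpha\mapsto\sum\varphi(a_\alpha)y^{p\alpha}$. Modulo $p$ this is the Frobenius of $C$, which is flat by Kunz's theorem since $C$ is regular. By the local criterion of flatness, a local map of Noetherian local rings on both of which $p$ is a regular nonunit is flat if it is flat modulo $p$. So $\varphi\colon A\to A$ is flat, and faithfully flat because it is local. Let $E_j=A$ for $j\ge0$, with transition maps $\varphi$, and set
\[
A_{\mathrm{perf}}=\varinjlim_jE_j,\qquad A_j=E_j[X_j]/(X_j^{p^j}-p),\qquad A_\infty=\varinjlim_jA_j=A_{\mathrm{perf}}\otimes_{\mathbb{Z}}\mathbb{Z}[p^{1/p^\infty}],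
\]
with $X_j\mapsto X_{j+1}^p$. These rings are $A$-algebras through $A=E_0=A_0$. We write $y_i^{(j)}$ and $t_i^{(j)}$ for $y_i$ and $t_i$ viewed in $E_j$; then $y_i^{(j)}$ maps to $(y_i^{(j+1)})^p$ in $E_{j+1}$, and $t_i^{(j)}$ maps to $(t_i^{(j+1)})^p$.

\begin{lemma}\label{lem:tower}
Each $A_j$ is a Noetherian local ring whose maximal ideal $\mathfrak m_j$ satisfies $\mathfrak m_j^{\nu_j}\subseteq\mathfrak mA_j$ for $\nu_j=dp^j$. The maps $A_j\to A_{j+1}$ and $A_j\to A_\infty$ are faithfully flat, and $A_\infty$ is an (F)-ring.
\end{lemma}

\begin{proof}
$A_j$ is finite free over $E_j$ and $A_j/\mathfrak m_{E_j}A_j=k[X_j]/(X_j^{p^j})$ is local, so $A_j$ is Noetherian and local with $\mathfrak m_j=(X_j,y_2^{(j)},\dots,y_d^{(j)})$. The $p^j$-th powers of these $d$ generators are $p$ and the images of $y_2,\dots,y_d$, and every monomial of degree $dp^j$ in the generators is divisible by one of these powers. The map $A_j\to A_{j+1}$ is the base change $A_j\to A_j\otimes_{E_j}E_{j+1}$ of $\varphi$ followed by a free extension with basis $1,X_{j+1},\dots,X_{j+1}^{p-1}$. So it is faithfully flat, and so is $A_j\to A_\infty$. Each $A_j$ is $p$-torsion-free, hence so is $A_\infty$. Finally $A_{\mathrm{perf}}/p$ is the perfection $C_{\mathrm{perf}}$, the colimit of $C$ along Frobenius, so $A_\infty/p=C_{\mathrm{perf}}[X^{1/p^\infty}]/(X)$ and $A_\infty/p^{1/p}=C_{\mathrm{perf}}[X^{1/p^\infty}]/(X^{1/p})$. The Frobenius of the perfect ring $C_{\mathrm{perf}}[X^{1/p^\infty}]$ is bijective and maps $(X^{1/p})$ onto $(X)$.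
\end{proof}

\subsection{A flat algebra that receives $T$}

\begin{proposition}\label{prop:theta}
There is an $A_\infty$-algebra $\Theta$ that is a complete (F)-ring, with $\Theta/p^n$ faithfully flat over $A_j/p^n$ and flat over $A_\infty/p^n$ for all $j,n$, together with an $A$-algebra map $\lambda\colon T\to\Theta$.
\end{proposition}

The map $\lambda$ is linear only over $A$, and nothing more will be needed. Andr\'e's lemma gives a flat algebra $Q$ in which all monic polynomials have roots, but as $Q$ need not be a domain, this yields a map from $T$ only after denominators from $A$ are allowed. Proposition~\ref{prop:extension} shrinks the denominators to $p^\varepsilon a^\varepsilon$. We then form a ring of eventual families in which one element $s$ plays the role of $p^\varepsilon a^\varepsilon$ for all small $\varepsilon$ and all sufficiently divisible $a$, and we invert $s$. Faithful flatness survives because $s$ has vanishing order.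

\begin{proof}
\emph{The ring $Q$.} By Lemmas~\ref{lem:tower} and~\ref{lem:completion} and (P1), $\widehat{A_\infty}$ is perfectoid. Let $\widehat{A_\infty}\to Q$ be as in (P2). By (C2), (P1) and (C1), $Q$ is a complete (F)-ring and $Q/p^n$ is faithfully flat over $A_\infty/p^n$, hence over each $A_j/p^n$. As in the proof of Lemma~\ref{lem:cancel}, $A/\mathfrak m^l\to Q/\mathfrak m^lQ$ is injective for all $l$. An element $a\in A\setminus pA$ is regular on the domain $A/p$, hence on the flat module $Q/p$. It has a root system in $Q$, which we fix, and it is regular on $Q$ by Proposition~\ref{prop:extension}. So all nonzero elements of $A$ are regular on $Q$, and $Q\subseteq\mathcal Q:=Q\otimes_AK$.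

\emph{A map $\overline K\to\mathcal Q$.} Every monic $f\in\mathcal Q[X]$ of degree $e\ge1$ has a root in $\mathcal Q$: if $0\ne a\in A$ is a common denominator of the coefficients, then $a^ef(X/a)$ is monic over $Q$ and has a root $\eta\in Q$, and $f(\eta/a)=0$. By Zorn's lemma there is a maximal pair consisting of a field $K\subseteq F\subseteq\overline K$ and a $K$-algebra map $F\to\mathcal Q$. If $\theta\in\overline K\setminus F$ has minimal polynomial $f$ over $F$, then a root in $\mathcal Q$ of the image of $f$ extends the map to $F(\theta)=F[X]/(f)$, a contradiction. So there is a $K$-algebra map $\lambda_0\colon\overline K\to\mathcal Q$.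

\emph{The ring $Q_1$.} Let $\Lambda$ be the set of pairs $(a,k)$ with $a\in A\setminus pA$ and $k\in\mathbb{N}$, preordered by $(a,k)\le(a',k')$ if $a\mid a'$ and $k\le k'$. It is directed: as $pA$ is prime, $(aa',\max(k,k'))\in\Lambda$ is an upper bound. Put
\[
Q_\infty=\varinjlim_{i\in\Lambda}\ \prod_{i'\ge i}Q,
\]
with restrictions as transition maps. An element is a family in $Q$ defined for all large indices, two families being equal if they agree for all large indices. The diagonal makes $Q_\infty$ an $A_\infty$-algebra. Let $s$ be the class of the family $s_{(a,k)}=p^{1/p^k}a^{1/p^k}$ and let $Q_1=Q_\infty[1/s]$.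

\emph{The map $T\to Q_1$.} Let $t\in T$. Then $\lambda_0(t)$ is integral over the image of $A$, and $\lambda_0(t)\in Q[\frac1{pa_0}]$ for some $a_0\in A\setminus pA$. If $a_0\mid a$, then $\lambda_0(t)\in Q[\frac1{pa}]$, and Proposition~\ref{prop:extension} with $H=Q$, $h=a$ gives $s_{(a,k)}\lambda_0(t)\in Q$ for all $k$. Let $\tau(t)\in Q_\infty$ be the class of $(s_i\lambda_0(t))_{i\ge(a_0,0)}$, which does not depend on $a_0$. Comparing components, $\tau$ is $A$-linear, $\tau(1)=s$ and $\tau(t)\tau(t')=s\,\tau(tt')$. Hence $t\mapsto s^{-1}\tau(t)$ is an $A$-algebra map $T\to Q_1$.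

\emph{$Q_1$ is an (F)-ring.} For $b\in Q$ acting diagonally, $(\prod Q)/b=\prod Q/b$, so products of copies of $Q$ are (F)-rings, and so is their filtered colimit $Q_\infty$. The localization $Q_1$ is $p$-torsion-free, and its $p$-power map is the isomorphism $(Q_\infty/p^{1/p})[1/s]\to(Q_\infty/p)[1/s^p]=(Q_\infty/p)[1/s]$.

\emph{Faithful flatness.} By Chase's theorem, products of flat modules over a Noetherian ring are flat. So $Q_1/p^n$, a localization of a filtered colimit of products of copies of $Q/p^n$, is flat over $A_j/p^n$. Since $A_j$ is local and $p\in\mathfrak m_j$, faithful flatness means $\mathfrak m_jQ_1\ne Q_1$. Otherwise $Q_1=\mathfrak m_j^{\nu_j}Q_1\subseteq\mathfrak mQ_1$, so $s^e\in\mathfrak mQ_\infty$ for some $e\ge1$. Then there is $(a_0,k_0)\in\Lambda$ with $s_i^e\in\mathfrak mQ$ for all $i\ge(a_0,k_0)$, in particular for $i=(a_0,k)$ with $k\ge k_0$. Raising to the power $p^k$, we see that the image of $(pa_0)^e$ lies in $\mathfrak m^{p^k}Q$, so $(pa_0)^e\in\mathfrak m^{p^k}$ for all $k\ge k_0$. This contradicts $pa_0\ne0$.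

\emph{Conclusion.} Let $\Theta=\widehat{Q_1}$ and let $\lambda$ be the composite $T\to Q_1\to\Theta$. By Lemma~\ref{lem:completion}, $\Theta$ is a complete (F)-ring with $\Theta/p^n=Q_1/p^n$. It is flat over $A_\infty/p^n$ because $\operatorname{Tor}^{A_\infty/p^n}_1(-,\Theta/p^n)=\varinjlim_j\operatorname{Tor}^{A_j/p^n}_1(-,\Theta/p^n)=0$.
\end{proof}

\section{Mapping the tower to the left factor}\label{sec:Tprime}

To tensor over $A_\infty$ we also need a map from $A_\infty$ to $T$. When $[k:k^p]<\infty$ the tower is obtained from $A$ by adjoining roots, and the map exists. In general we only have such a map after a faithfully flat extension of $T$, which is harmless for a vanishing statement.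

\begin{proposition}\label{prop:Tprime}
There are a $T$-algebra $T'$ that is an (F)-ring, with $T/p^n\to T'/p^n$ faithfully flat for all $n$, and an $A$-algebra map $A_\infty\to T'$ that sends $X_j$ to the image of the chosen root $p^{1/p^j}\in T$.
\end{proposition}

Since $A_\infty=A_{\mathrm{perf}}\otimes_{\mathbb{Z}}\mathbb{Z}[p^{1/p^\infty}]$, it suffices to find $T'$ and an $A$-algebra map $A_{\mathrm{perf}}\to T'$.

\begin{proof}[Proof when $k$ has finite degree over $k^p$]
Take $T'=T$. Consider the finitely many monomials $t^ay^b$ with exponents in $[0,p)$. As the $t^a$ are a finite basis of $k$ over $k^p$, they are a basis of $k[[y^p]]$ over $k^p[[y^p]]=C^p$, and the $y^b$ are a basis of $C$ over $k[[y^p]]$. So the map from a finite free $E_j$-module to $E_{j+1}$ given by these monomials is bijective modulo $p$. Both sides are $p$-torsion-free and $p$-adically complete, so it is bijective. Hence the $E_j$-algebra map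
\[
E_j[U_1,\dots,U_r,Y_2,\dots,Y_d]/\bigl(U_i^p-t_i^{(j)},\,Y_i^p-y_i^{(j)}\bigr)\to E_{j+1},\qquad U_i\mapsto t_i^{(j+1)},\quad Y_i\mapsto y_i^{(j+1)},
\]
sends a basis to a basis and is an isomorphism. A map $E_j\to T$ therefore extends to $E_{j+1}$ by choosing $p$-th roots in $T$ of the images of the $t_i^{(j)}$ and $y_i^{(j)}$. By induction, $A\subseteq T$ extends to $A_{\mathrm{perf}}$.
\end{proof}

The rest of this section is needed only when $[k:k^p]=\infty$. The universal $\widehat T$-algebra with a map from $A_{\mathrm{perf}}$ is flat over $\widehat T$ but need not be an (F)-ring. Prisms allow us to lift a cover of it to a ring with a Frobenius lift, which we can then make perfect. A \emph{prism} is a pair $(B,I)$ of a $\delta$-ring $B$ and an invertible ideal $I$ such that $B$ is derived $(p,I)$-complete and $p\in I+\varphi(I)B$. We use only that $I$ is finitely generated, that $B$ carries a ring endomorphism $\varphi$ reducing to Frobenius modulo $p$, and that maps of prisms commute with $\varphi$. A prism is \emph{bounded} if the $p$-power torsion of $B/I$ is killed by one power of $p$, and \emph{perfect} if $\varphi$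 is bijective. A map $H\to\Xi$ of $p$-torsion-free, $p$-adically complete rings is a \emph{quasisyntomic cover} if it is $p$-completely faithfully flat and $L_{\Xi/H}\otimes^L_\Xi\Xi/p$ has Tor amplitude in cohomological degrees $[-1,0]$, where $L$ is the cotangent complex.
\begin{enumerate}
\item[(P3)] Perfect prisms correspond to perfectoid rings via $(B_0,I)\mapsto B_0/I$ \cite[Theorem 3.10]{BS}, and perfect prisms are bounded.
\item[(P4)] (\cite[Proposition 7.11]{BS}.) If $(B_0,I)$ is a bounded prism and $B_0/I\to\Xi$ is a quasisyntomic cover, then there are a $(p,I)$-completely faithfully flat map of prisms $(B_0,I)\to(B,IB)$ and a $B_0/I$-algebra map $\Xi\to B/IB$.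
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:Tprime} for arbitrary $k$]
\emph{A quasisyntomic cover.} The ring $\widehat T$ is a complete (F)-ring, hence perfectoid. The ring $\widehat T\otimes_AA_{\mathrm{perf}}$ is faithfully flat over $\widehat T$. By Lemma~\ref{lem:completion} its completion $\Xi$ is $p$-torsion-free with $\Xi/p=T/p\otimes_CC_{\mathrm{perf}}$, so $\widehat T\to\Xi$ is $p$-completely faithfully flat by (C2). The cotangent complex commutes with Tor-independent base change. We apply this to $\widehat T\to T/p$ (both $\widehat T$ and $\Xi$ are $p$-torsion-free) and to $C\to T/p$ (the map $C\to C_{\mathrm{perf}}$ is flat):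
\[
L_{\Xi/\widehat T}\otimes^L_\Xi\Xi/p\simeq L_{(\Xi/p)/(T/p)}\simeq L_{C_{\mathrm{perf}}/C}\otimes^L_{C_{\mathrm{perf}}}\Xi/p .
\]
A perfect ring has $L_{C_{\mathrm{perf}}/\mathbb{F}_p}=0$, so the transitivity triangle for $\mathbb{F}_p\to C\to C_{\mathrm{perf}}$ gives $L_{C_{\mathrm{perf}}/C}\simeq L_{C/\mathbb{F}_p}\otimes^L_CC_{\mathrm{perf}}[1]$. By Popescu's theorem the regular ring $C$ is a filtered colimit of smooth $\mathbb{F}_p$-algebras. For these, $L$ is the projective module of differentials, and $L$ commutes with filtered colimits, so $L_{C/\mathbb{F}_p}\simeq\Omega_{C/\mathbb{F}_p}$ is a flat module. Thus the complex above is a flat module in degree $-1$, and $\widehat T\to\Xi$ is a quasisyntomic cover.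

\emph{Perfection.} Let $(B_0,I)$ be the perfect prism with $B_0/I=\widehat T$, let $J=(p,I)$, and let $f\colon(B_0,I)\to(B,IB)$ and $\Xi\to B/IB$ be as in (P4). Let $B_\infty$ be the colimit of $B\xrightarrow{\varphi}B\xrightarrow{\varphi}\cdots$, viewed as a $B_0$-algebra through the first term. The $j$-th term is $B$ with structure map $\varphi^j\circ f=f\circ\varphi^j$. As $\varphi^j$ is an automorphism of $B_0$, this map is $J$-completely faithfully flat if and only if $f$ is $\varphi^j(J)$-completely faithfully flat. Now $\varphi^j(J)$ is generated by $p$ and the $p^j$-th powers of generators of $I$, so it has the same radical as $J$, and (C1) applies. Tor commutes with filtered colimits, so $B_\infty$ is $J$-completely faithfully flat over $B_0$. Put $H'=B_\infty/IB_\infty$. By (C1) with $J'=(p^n,I)$, the ring $H'/p^n$ is faithfully flat over $\widehat T/p^n=T/p^n$.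

\emph{The $p$-power map of $H'$.} The rings $P_0=B_0/p$ and $P_\infty=B_\infty/p$ are perfect: the first because $\varphi$ is bijective on $B_0$, the second because it is the colimit of $B/p$ along Frobenius. Let $\overline I\subseteq P_0$ be the image of $I$ and let $\mathfrak a\supseteq\overline I$ be the kernel of $P_0\to T/p\to T/p^{1/p}$. Since $T$ is an (F)-ring, $z\in\mathfrak a$ if and only if $z^p\in\overline I$; that is, the Frobenius of $P_0$ maps $\mathfrak a$ onto $\overline I$. Hence the Frobenius of $P_\infty$ maps $\mathfrak aP_\infty$ onto $\overline IP_\infty$ and induces a bijection $H'/p^{1/p}=P_\infty/\mathfrak aP_\infty\to P_\infty/\overline IP_\infty=H'/p$.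

By Lemma~\ref{lem:completion}, $T'=\widehat{H'}$ is an (F)-ring with $T'/p^n=H'/p^n$. The composite $A_{\mathrm{perf}}\to\Xi\to B/IB\to H'\to T'$ is $A$-linear, since the last three maps are $\widehat T$-linear and the two maps $A\to\Xi$ agree.
\end{proof}

\section{Proof of Theorem~\ref{thm:galois}}\label{sec:galois}

Let $L=\operatorname{Frac}R$ and $G=\operatorname{Gal}(L/K)$; we have $R^+=T$. Since $R$ is normal and finite over $A$, it is the integral closure of $A$ in $L$, so $G$ acts on $R$. The constant term of an integral equation of least degree for $c$ over $A$ is a nonzero multiple of $c$ in $A$. So by Lemma~\ref{lem:formal}(b) we may assume that $c\in A$, that the hypothesis holds for all $\delta\in\mathbb{Q}^+$, and that $\varepsilon\in\mathbb{Z}[1/p]_{>0}$. Fix a root system of $g$ in $T$; then $(pg)^\varepsilon$ is a unit times $p^\varepsilon g^\varepsilon$. Put $W=M/(N+p^nM)$ and write $u$ also for its image. By Lemma~\ref{lem:formal}(a) we know that $c^\delta\otimes u=0$ in $T\otimes_RW$ for all $\delta$, and we must show $p^\varepsilon g^\varepsilon\otimes u=0$ there.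

\subsection*{Step 1: a complete (F)-ring with two maps from $R$}
Take $\Theta,\lambda$ from Proposition~\ref{prop:theta} and $T'$ from Proposition~\ref{prop:Tprime}, and let $\Pi=T'\otimes_{A_\infty}\Theta$. The maps $A\to T\to T'\to\Pi$ and $A\to T\xrightarrow{\lambda}\Theta\to\Pi$ both equal $A\to A_\infty\to\Pi$. The ring $\Pi/p^l=T'/p^l\otimes_{A_\infty/p^l}\Theta/p^l$ is flat over $T'/p^l$ for all $l$. The $p$-power bijections of $T'$, $A_\infty$ and $\Theta$ are compatible, so they induce a ring isomorphism
\[
T'/p^{1/p}\otimes_{A_\infty/p^{1/p}}\Theta/p^{1/p}\to T'/p\otimes_{A_\infty/p}\Theta/p,\qquad t\otimes\theta\mapsto t^p\otimes\theta^p .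
\]
It agrees with the $p$-power map of $\Pi$ on pure tensors, hence everywhere. By Lemma~\ref{lem:completion} for $T'\to\Pi$, the completion $\widehat\Pi$ is a complete (F)-ring with $\widehat\Pi/p^l=\Pi/p^l$. Its root system of $p$ is $p^{1/p^k}\otimes1$.

Next, $g$ is regular on $T/p$; this is where $g\notin pA$ is used. Let $ga=pb$ with $a,b\in T$. The element $a/p=b/g$ is integral over the normal domains $A[1/p]$ and $A[1/g]$, so its minimal polynomial over $K$ has coefficients in $A[1/p]\cap A[1/g]$. This intersection is $A$, because $p$ is a prime element that does not divide $g$. Hence $a/p\in T$. As $T/p\to T'/p\to\Pi/p$ is flat, $g$ is regular on $\widehat\Pi/p$. So Proposition~\ref{prop:extension} applies to $H=\widehat\Pi$ and $h=g$ with the roots $g^{1/p^k}\otimes1$.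

\subsection*{Step 2: the Galois idempotents}
Let $\Gamma=(R\otimes_AR)[\frac1{pg}]$. We claim that there are idempotents $e_\sigma\in\Gamma$, $\sigma\in G$, with
\[
(r\otimes1)e_\sigma=(1\otimes\sigma r)e_\sigma\quad(r\in R),\qquad\sum_\sigma e_\sigma=1 .
\]
For an \'etale algebra the kernel of the multiplication map is generated by an idempotent. So the kernel of $\Gamma\to R[\frac1{pg}]$ is generated by $1-e_1$ with $e_1$ idempotent; then $(r\otimes1-1\otimes r)e_1=0$, and $e_1\ne0$ because $e_1\mapsto1$. Put $e_\sigma=(1\otimes\sigma)(e_1)$, a nonzero idempotent. Applying $1\otimes\sigma$ gives the first relation. The ring $\Gamma$ is flat over the domain $A$, so it embeds into $L\otimes_KL\cong\prod_{\tau\in G}L$, $a\otimes b\mapsto(\tau(a)b)_\tau$. In the component $\tau$ the relation reads $(\tau r-\sigma r)(e_\sigma)_\tau=0$ for all $r\in R$, so $(e_\sigma)_\tau=0$ for $\tau\ne\sigma$. A nonzero idempotent with this property has $(e_\sigma)_\sigma=1$, and the sum of the $e_\sigma$ is $1$.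

Map $R\otimes_AR\to\Pi$ by $r\otimes r'\mapsto r\otimes\lambda(r')$, which is well defined by Step~1. The images of the $e_\sigma$ in $\widehat\Pi[\frac1{pg}]$ are roots of $X^2-X$. By Proposition~\ref{prop:extension}, $x_\sigma:=(p^\varepsilon g^\varepsilon\otimes1)e_\sigma$ lies in $\widehat\Pi$, and since $\widehat\Pi\subseteq\widehat\Pi[\frac1{pg}]$, the following hold in $\widehat\Pi$:
\begin{equation}\label{eq:x}
\sum_\sigma x_\sigma=p^\varepsilon g^\varepsilon\otimes1,\qquad(r\otimes1)x_\sigma=(1\otimes\lambda(\sigma r))x_\sigma\quad(r\in R,\ \sigma\in G).
\end{equation}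

\subsection*{Step 3: descent to a finite level}
Lemma~\ref{lem:cancel} cannot be used over $A_\infty$: its maximal ideal contains $p^{1/p^k}$ for all $k$, so a nonzero element can have all its $p$-power roots in a proper ideal. Modulo $p^n$, however, \eqref{eq:x} is a finite amount of data. Let $\Pi_j=(T'\otimes_{A_j}\Theta)/p^n$, so that $\widehat\Pi/p^n=\Pi/p^n=\varinjlim_j\Pi_j$. Choose finitely many generators of $R$ as an $A$-module. The finitely many elements $x_\sigma$ modulo $p^n$ lift to some $\Pi_j$, and after increasing $j$ the lifts $x^{(j)}_\sigma$ satisfy the first equation of \eqref{eq:x} and the second one for the chosen generators $r$. For $a\in A$ we have $a\otimes1=1\otimes\lambda(a)$ in $\Pi_j$ and $\sigma a=a$, so both sides of the second equation are $A$-linear in $r$, and it holds in $\Pi_j$ for all $r\in R$. The index $j$ depends on $n$ and $\varepsilon$ but not on $\delta$.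

\subsection*{Step 4: transfer from right to left}
Let $W'=T'\otimes_RW$, a $T'/p^n$-module, and let $Z=W'\otimes_{A_j}\Theta$, a $\Pi_j$-module. For $w\in W$ put $[w]=(1\otimes w)\otimes1\in Z$; then $(r\otimes1)[w]=[rw]$ for $r\in R$. Extend $\sigma\in G$ to an automorphism of $\overline K$ over $K$; it restricts to $\tilde\sigma\in\operatorname{Aut}_A(T)$. The additive map
\[
\Psi_\sigma\colon T\otimes_RW\to Z,\qquad t\otimes w\mapsto\bigl(1\otimes\lambda(\tilde\sigma t)\bigr)\,x^{(j)}_\sigma\,[w]
\]
is well defined, because for $r\in R$ the second equation of \eqref{eq:x} gives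
\[
\bigl(1\otimes\lambda(\tilde\sigma(t)\,\sigma(r))\bigr)x^{(j)}_\sigma[w]=\bigl(1\otimes\lambda(\tilde\sigma t)\bigr)(r\otimes1)x^{(j)}_\sigma[w]=\bigl(1\otimes\lambda(\tilde\sigma t)\bigr)x^{(j)}_\sigma[rw].
\]
As $c\in A$ is fixed by $\tilde\sigma$, we have $\tilde\sigma(c^\delta)=\zeta c^\delta$ for a root of unity $\zeta\in T$. Applying $\Psi_\sigma$ to $c^\delta\otimes u=0$ and dividing by the unit $1\otimes\lambda(\zeta)$ gives $(1\otimes\lambda(c^\delta))x^{(j)}_\sigma[u]=0$. Summing over $\sigma$ and using the first equation of \eqref{eq:x}, we obtain
\[
v\otimes\lambda(c^\delta)=0\ \text{ in }W'\otimes_{A_j}\Theta\ \text{ for all }\delta\in\mathbb{Q}^+,\qquad\text{where }v=p^\varepsilon g^\varepsilon\otimes u\in W' .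
\]

\subsection*{Step 5: cancellation}
By Lemma~\ref{lem:tower} and Proposition~\ref{prop:theta}, Lemma~\ref{lem:cancel} applies with $B=A_j$ and $X=W'$, one $j$ serving all $\delta$. So $v=0$ in $W'=T'/p^n\otimes_{T/p^n}(T\otimes_RW)$. Since $T/p^n\to T'/p^n$ is faithfully flat, $p^\varepsilon g^\varepsilon\otimes u=0$ in $T\otimes_RW$. This proves Theorem~\ref{thm:galois}.\qed

\section{Moving the branch locus; proofs of Theorems~\ref{thm:test} and~\ref{thm:persistence}}\label{sec:final}

To use Theorem~\ref{thm:galois} for a prime $P$, we need a Galois cover that contains $R$ and is unramified at the primes over $P$. A cover of a first power series ring $A_1\subseteq R$ may ramify along $P\cap A_1$. We arrange that this prime is generated by a variable $x$ and replace $x$ by a root. We recall the tools.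

\emph{Cohen's structure theorem.} If $R$ is a complete local domain of mixed characteristic $p$ with system of parameters $p,x_2,\dots,x_d$, then $R$ contains a Cohen ring $V$ with the same residue field, and $R$ is finite over the subring $V[[x_2,\dots,x_d]]$, which is a power series ring.

\emph{Abhyankar's lemma.} Let $D$ be a discrete valuation ring with residue field of characteristic $0$ (so that all ramification is tame), let $F_1,F_2$ be finite extensions of its fraction field inside a common field, and let $D'$ be a localization at a maximal ideal of the integral closure of $D$ in $F_1F_2$. If the ramification index over $D$ of $D'\cap F_1$ divides that of $D'\cap F_2$, then $D'$ has ramification index $1$ over $D'\cap F_2$.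

\begin{proposition}\label{prop:cover}
Let $R$ be a complete local domain of mixed characteristic $p$ and $P$ a prime of height at most $1$ with $p\notin P$. There are rings $A\subseteq R_2\subseteq R^+$ and $g\in A\setminus pA$ such that $R_2$ contains $R$ and is finite over it, $A\subseteq R_2$ and $g$ satisfy the hypotheses of Theorem~\ref{thm:galois}, and no prime of $R_2$ over $P$ contains $pg$.
\end{proposition}

\begin{proof}
All fields are taken inside $\operatorname{Frac}R^+$, and $d=\dim R$. The integral closure of a normal Noetherian domain in a finite separable extension of its fraction field is a finite module; in characteristic $0$ separability is automatic.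

\emph{The case $P=0$.} The nonzero element $p$ is part of a system of parameters, so $R$ is finite over some $A=V[[y_2,\dots,y_d]]$. Let $R_2$ be the integral closure of $A$ in the Galois closure $L$ of $\operatorname{Frac}R/\operatorname{Frac}A$. It is finite over $A$ and contains $R$. If $\theta\in R_2$ is a primitive element with minimal polynomial $f$ and discriminant $g'\ne0$, then $R_2[1/g']=A[1/g'][X]/(f)$ is finite \'etale over $A[1/g']$. Write $g'=p^sg$ with $g\notin pA$; inverting $pg$ inverts $g'$. By incomparability, the only prime of $R_2$ over $0$ is $0$, and $pg\ne0$.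

\emph{The case $\operatorname{ht}P=1$: the rings.} The minimal primes of $pR$ have height one and contain $p$, so none of them contains $P$. By prime avoidance there is $x\in P$ outside all of them. Then $\dim R/(p,x)=d-2$, so $p,x$ extends to a system of parameters $p,x,x_3,\dots,x_d$, and $R$ is finite over $A_1=V[[x,x_3,\dots,x_d]]$. Going-down holds for the normal domain $A_1\subseteq R$, so $P\cap A_1$ has height at most one. It contains the nonzero prime $xA_1$, hence $P\cap A_1=xA_1$. Let $K_1=\operatorname{Frac}A_1$ and let $L_1$ be the Galois closure of $\operatorname{Frac}R$ over $K_1$. The primes over $xA_1$ in the integral closure of $A_1$ in $L_1$ are conjugate, so they have a common ramification index $e$. Let $y=x^{1/e}\in R^+$ and $A=A_1[y]$. The ring $A_1[Y]/(Y^e-x)\cong V[[Y,x_3,\dots,x_d]]$ is a domain finite over $A_1$, so by incomparability it maps isomorphically onto $A$. The field $L=L_1(y)$ is the compositum of $L_1$ and $\operatorname{Frac}A$, so it is Galois over $\operatorname{Frac}A$. Let $R_2$ be the integral closure of $A$ in $L$. It is finite over $A$, hence over $A_1$; it contains $R$, which is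 integral over $A_1$ and lies in $L_1$; so it is finite over $R$.

\emph{\'Etaleness along $y$.} The residue field of $D=(A_1)_{(x)}$ has characteristic $0$ since $p\notin xA_1$. The ring $A_{(y)}$ is the integral closure of $D$ in $\operatorname{Frac}A$ and has ramification index $e$ over $D$. By Abhyankar's lemma with $F_1=L_1$ and $F_2=\operatorname{Frac}A$, the element $y$ is a uniformizer of every localization of $R_2\otimes_AA_{(y)}$ at a maximal ideal. So this algebra is finite free over $A_{(y)}$, and its fiber modulo $y$ is a product of finite separable field extensions; thus $\Omega_{R_2/A}$ vanishes at $(y)$ by Nakayama's lemma. Both $R_2$ and $\Omega_{R_2/A}$ are finite $A$-modules, so there is $g'\in A\setminus yA$ such that $R_2[1/g']$ is free over $A[1/g']$ and $\Omega_{R_2/A}[1/g']=0$. This says that $A[1/g']\to R_2[1/g']$ is finite \'etale. Write $g'=p^sg$ with $g\notin pA$. Neither $p$ nor $g$ lies in the prime $yA$, so $pg\notin yA$.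

Let $P_2\subset R_2$ lie over $P$. Then $P_2\cap A$ lies over $P\cap A_1=xA_1$, and it contains $y$ because $y^e=x$. As $yA$ also lies over $xA_1$, incomparability gives $P_2\cap A=yA$, so $pg\notin P_2$.
\end{proof}

The hypothesis $p\notin P$ cannot be omitted here, since $pg$ must avoid the primes over $P$; it also makes the ramification tame. The bound on the height enters because Abhyankar's lemma concerns discrete valuation rings. This is why a general kernel is approached below one height at a time.

\begin{proof}[Proof of Theorem~\ref{thm:test}]
Take $A,R_2,g$ from Proposition~\ref{prop:cover} and let $J=pgR_2\cap R$. If $J\subseteq P$, then lying over for the integral extension $R/J\subseteq R_2/pgR_2$ gives a prime of $R_2$ over $P$ that contains $pg$, which is excluded. Choose $c\in J\setminus P$ and write $c=pgs$ with $s\in R_2$; both $c$ and $s$ are nonzero, and $c$ depends only on $R$ and $P$.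

If (ii) holds, then $c$ is a witness, so (i) holds. If (i) holds with witness $c'$, then (iii) holds with $c_n=c'$. Assume (iii) and fix $n\ge1$ (for $n=0$ there is nothing to prove). Let $M_2=R_2\otimes_RM$ and let $N_2$ be the image of $R_2\otimes_RN$. By Lemma~\ref{lem:formal}(e), the hypothesis of Theorem~\ref{thm:galois} holds for $R_2$, $N_2\subseteq M_2$, $1\otimes u$ and $c_n$, and its conclusion reads $(pg)^\varepsilon\otimes u\in\langle N,p^n\rangle$ for all $\varepsilon$. Lemma~\ref{lem:formal}(b) gives the same for $c=pgs$, which is (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:persistence}]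
The left side of \eqref{eq:persistence} is generated over $S$ by the elements $1\otimes u$ with $u\in N^{\mathsf{epf}}_M$, and the right side is a submodule by Lemma~\ref{lem:formal}(c). So we must show $1\otimes u\in(N_S)^{\mathsf{epf}}_{S\otimes_RM}$, with $N_S$ as in Lemma~\ref{lem:formal}(d). This statement passes to a composite $R\to S'\to S$, because the image of $S\otimes_{S'}N_{S'}$ in $S\otimes_{S'}(S'\otimes_RM)=S\otimes_RM$ is $N_S$.

Let $\mathfrak q$ be the kernel of $R\to S$. It is prime, and $p\notin\mathfrak q$ since $p\ne0$ in $S$. Choose a saturated chain of primes $0=P_0\subsetneq\dots\subsetneq P_h=\mathfrak q$ and factor the map as $R\to R/P_1\to\dots\to R/P_h\hookrightarrow S$. Each $R/P_i$ is a complete local domain of mixed characteristic $p$ because $p\notin P_i$, and $P_i/P_{i-1}$ has height one in $R/P_{i-1}$. Two cases remain.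

\emph{$R\to S$ is injective.} The embedding $\operatorname{Frac}R\to\operatorname{Frac}S$ extends to the algebraic closures and carries elements integral over $R$ to elements integral over $S$. This gives $R^+\to S^+$, and Lemma~\ref{lem:formal}(d) applies to any witness.

\emph{$S=R/P$ with $\operatorname{ht}P=1$ and $p\notin P$.} Let $P_+$ be a prime of $R^+$ over $P$ and let $D=R^+/P_+$, a domain integral over $S$. Monic polynomials over $D$ split into linear factors, since they lift to $R^+$. So $D$ contains every element of an extension field that is integral over $D$. An element algebraic over $\operatorname{Frac}D$ has such an element as a multiple by a nonzero element of $D$, so $\operatorname{Frac}D$ is algebraically closed. Thus $\operatorname{Frac}D$ is an algebraic closure of $\operatorname{Frac}S$ and $D$ is the integral closure of $S$ in it, that is, $D=S^+$. By Theorem~\ref{thm:test}, $u$ has a witness $c\in R\setminus P$. Its image in $S$ is nonzero, and Lemma~\ref{lem:formal}(d) applies to $R^+\to R^+/P_+=S^+$.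
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMS}
Bhatt, Morrow, and Scholze, \emph{Integral $p$-adic Hodge theory}.

\bibitem{BS}
Bhatt and Scholze, \emph{Prisms and prismatic cohomology}.

\bibitem{Jiang}
Zhan Jiang, \emph{Closure operations in complete local rings of mixed characteristic}, arXiv:2010.12564 (2020).

\end{thebibliography}
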